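# Convex combination maps of tetrahedral meshes and $K_6$-minors

## 1. Four equator vertices against three

Take six points in $\mathbb R^3$: two poles $\pi^{\pm}=(0,0,\pm4)$ and four equator points
$$e_1=(2,0,1),\quad e_2=(0,2,-1),\quad e_3=(-2,0,1),\quad e_4=(0,-2,-1).$$
In coordinates $(\xi,\eta,\zeta)$ their hull is
$$Q=\{-4+\tfrac52|\xi|+\tfrac32|\eta|\ \le\ \zeta\ \le\ 4-\tfrac32|\xi|-\tfrac52|\eta|\}.$$
Indeed the upper bound is concave, the lower one is convex, both are linear on each quadrant of the $(\xi,\eta)$-plane, they agree exactly on $|\xi|+|\eta|=2$, and each $e_i$ lies on both graphs. So $Q$ is an octahedron whose equator is not planar; its eight faces are $\pi^{\pm}e_ie_{i+1}$ (indices mod 4). The four quadrants cut $Q$ into the tetrahedra $\mathrm{conv}(\pi^+,\pi^-,e_i,e_{i+1})$, which share the edge $\pi^+\pi^-$ on the axis.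

Put two vertices on the axis, $p$ above $q$. Each quarter is cut into three tetrahedra, and we get a mesh $T_4$ of 12 tetrahedra:
$$\pi^+p\,e_ie_{i+1},\qquad p\,q\,e_ie_{i+1},\qquad q\,\pi^-e_ie_{i+1}\qquad(i=1,\dots,4).$$
The interior vertex $p$ has neighbors $\pi^+,e_1,\dots,e_4,q$, and $q$ has neighbors $\pi^-,e_1,\dots,e_4,p$.

Now forget the positions of $p$ and $q$, keep the mesh, and ask that $p$ and $q$ be averages of their neighbors. With all weights $\frac16$ the first two coordinates are $0$, and the third ones satisfy $\zeta_p=\frac16(4+\zeta_q)$, $\zeta_q=\frac16(-4+\zeta_p)$. So $\zeta_p=\frac47$, $\zeta_q=-\frac47$; $p$ is above $q$, and the 12 tetrahedra tile $Q$.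

Other weights: the points $p=(0,0,-\frac14)$ and $q=(0,0,\frac14)$ satisfy
$$p=\tfrac1{32}(e_1+e_3)+\tfrac5{16}(e_2+e_4)+\tfrac1{16}\pi^++\tfrac14q,\qquad q=\tfrac5{16}(e_1+e_3)+\tfrac1{32}(e_2+e_4)+\tfrac1{16}\pi^-+\tfrac14p.$$
In the first equation the weights add up to $\frac{1+10+1+4}{16}=1$, and the third coordinate is $\frac1{16}-\frac{10}{16}+\frac4{16}+\frac1{16}=-\frac14$; the second is its mirror image. All weights are positive. But now $p$ is *below* $q$: the tetrahedra $\pi^+p\,e_1e_2$ and $q\,\pi^-e_1e_2$ both contain the nondegenerate tetrahedron $\mathrm{conv}(p,q,e_1,e_2)$. The tetrahedra overlap.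

Try the same with three equator vertices. Let $T_3$ have boundary vertices $\pi^\pm,e_1,e_2,e_3$, interior vertices $p,q$, and the nine tetrahedra given by the same formulas with indices mod 3. Realize the boundary as a convex bipyramid $Q$ whose poles lie strictly on the two sides of the plane $H$ of $e_1,e_2,e_3$. For any positive weights, write
$$p=\lambda q+(1-\lambda)y,\qquad q=\mu p+(1-\mu)z,$$
where $0<\lambda,\mu<1$, $y$ is a strictly positive combination of $\pi^+,e_1,e_2,e_3$, and $z$ is one of $\pi^-,e_1,e_2,e_3$. Solving,
$$p-q=\kappa\,(y-z),\qquad \kappa=\frac{(1-\lambda)(1-\mu)}{1-\lambda\mu}>0 .$$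
Both $y$ and $z$ are in the interior of $Q$, $y$ above $H$ and $z$ below. The segment $yz$ therefore crosses $H$ inside the triangle $e_1e_2e_3$, and $p,q$ lie on the line $yz$ with $p$ above $q$. So the tetrahedra $pqe_ie_{i+1}$ stand around that line in the right cyclic order, and none is inverted. (Section 4 shows that this is what matters.) In $T_4$ the formula $p-q=\kappa(y-z)$ still holds, but no plane contains the equator. In the bad example $y=(0,0,-\frac5{12})$ and $z=(0,0,\frac5{12})$ are in the wrong order.

Which meshes behave like $T_3$ for *all* weights? The graphs differ in one respect. The graph of $T_4$ has a $K_6$-minor: the six sets $\{p\},\{q\},\{e_1,\pi^+\},\{e_2,\pi^-\},\{e_3\},\{e_4\}$ are connected and pairwise adjacent. The graph of $T_3$ has none. It has 7 vertices, so in a $K_6$-model all six sets are single vertices, except that one vertex is unused or one set is a pair. Now $\pi^+$ and $\pi^-$ have degree 4, so neither can be a singleton set; the only way out would be the pair $\{\pi^+,\pi^-\}$, which is not connected.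

## 2. Meshes, convex combination maps, and three theorems

**Definition (mesh).** A *mesh* $T$ is a finite simplicial complex triangulating a 3-ball. Its graph (1-skeleton) is $G$ and its vertex set is $V$. Vertices of the triangulated sphere $\partial T$ are *boundary* vertices, the others are *interior*, and $I$ is the set of interior vertices. "Tet" means tetrahedron of $T$. The standing condition is

$(*)$ every triangle of $T$ with three boundary vertices lies in $\partial T$.

Edges with two boundary vertices may run through the interior. For $S\subset V$, $N(S)$ is the set of vertices outside $S$ adjacent to a vertex of $S$, and "$S$ is connected" means that the induced graph $G[S]$ is connected. Links are denoted $\mathrm{lk}$, joins $*$, and $V(\cdot)$ is the vertex set of a complex or a set of triangles. We use: a triangle lies in one tet if it is in $\partial T$ and in two otherwise; links of interior vertices are triangulated 2-spheres and those of boundary vertices are triangulated discs bounded by their links in $\partial T$; links of interior edges are cycles and those of boundary edges are paths. In a triangulated 2-sphere a cycle bounds exactly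 two discs; their sets of triangles are the only sets of triangles whose mod 2 boundary is that cycle.

**Definition (convex combination map).** A map $x:V\to\mathbb R^3$, extended linearly on simplices, such that $x|_{\partial T}$ is a homeomorphism onto $\partial Q$ for a bounded convex polyhedron $Q$ with nonempty interior, and each interior $v$ satisfies $x(v)=\sum_{u\sim v}\lambda_{vu}x(u)$ with all $\lambda_{vu}>0$ and $\sum_u\lambda_{vu}=1$. No symmetry of the weights is assumed. Coplanar boundary triangles, and even non-extreme boundary vertices, are allowed. The boundary is *strictly convex* if $\partial T$ is realized as the boundary complex of a simplicial convex polytope. The map is an *embedding* if every tet is nondegenerate and the tets have pairwise disjoint interiors, so that they tile $Q$.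

A small example shows what $(*)$ does. Let $T$ consist of two tets $abcd$ and $abce$; then $abc$ violates $(*)$. Realize $abce$ as a nondegenerate tetrahedron and put $d$ inside the triangle $abc$. The boundary of $T$ is mapped homeomorphically onto that of a tetrahedron, there are no interior vertices, and $abcd$ is flat.

**Definition (minor).** A *model* of a graph $M$ in $G$ is a family of disjoint nonempty connected vertex sets (branch sets), one for each vertex of $M$, such that sets of adjacent vertices of $M$ are adjacent. $G$ has an *$M$-minor* if it has a model of $M$.

Minors of minors are minors. Planar graphs have no $K_5$-minor and no $K_{3,3}$-minor. An *apex graph* is a graph that becomes planar after deleting one vertex. It has no $K_6$-minor: discarding the branch set with that vertex would leave a $K_5$-model in a planar graph. The graph $K_{3,3,1}$ is complete tripartite with parts of sizes $3,3,1$.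

In "Tutte Embeddings of Tetrahedral Meshes" (arXiv:2212.00452, 2022), Marc Alexa has the following three-dimensional analogue of Tutte's theorem: if $T$ satisfies $(*)$ and $G$ contains neither a $K_6$-minor nor a $K_{3,3,1}$-minor, then every convex combination map of $T$ is an embedding. Is the exclusion of $K_{3,3,1}$ necessary? We prove:

**Theorem A.** If $T$ satisfies $(*)$ and $G$ has no $K_6$-minor, every convex combination map of $T$ is an embedding.

**Theorem B.** For $T$ satisfying $(*)$ the following are equivalent: (i) $G$ has no $K_6$-minor; (ii) every convex combination map of $T$ is an embedding; (ii$'$) every convex combination map of $T$ with strictly convex boundary is an embedding; (iii) $T$ is decomposable (defined in Section 5).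

**Theorem C.** If $T$ satisfies $(*)$ and $G$ has no $K_6$-minor, then $G$ has no $K_{3,3,1}$-minor.

So the answer to the question is that excluding $K_{3,3,1}$ is unnecessary: by Theorem A it can be dropped, and by Theorem C it was implied anyway. From now on all meshes satisfy $(*)$.

## 3. Mod 2 chains and separation by four vertices

This section turns $(*)$ into connectivity statements. Chains are mod 2 and identified with sets of simplices. Since $T$ is a ball of dimension 3, $\partial$ is injective on 3-chains. If $\partial c\subset\partial T$, then $\partial c$ is a 2-cycle of the sphere $\partial T$, so it is $0$ or $\partial T$. Thus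

$$\partial c\subset\partial T\ \Longrightarrow\ c=\emptyset\ \text{or}\ c=T. \tag{1}$$

For $\emptyset\neq S\subset I$ let $c_S$ be the set of tets having a vertex in $S$. A triangle with a vertex in $S$ is not in $\partial T$, and both its tets are in $c_S$, so it is not in $\partial c_S$. Hence

$$\partial c_S\ \text{consists of triangles with all vertices in}\ N(S),\quad\text{and}\quad \partial c_S\ne0. \tag{2}$$

**Lemma 1.** (a) If $I=\emptyset$, $T$ is a single tet. (b) If $I\neq\emptyset$: $G[I]$ is connected, every tet meets $I$, and every boundary vertex has an interior neighbor. (c) If all boundary triangles lie in tets with the same fourth vertex $v\in I$ (for instance if $I=\{v\}$), then $T=v*\partial T$ and $I=\{v\}$.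

*Proof.* (a) For a tet $\sigma$ all triangles of $\sigma$ are in $\partial T$ by $(*)$, so $\{\sigma\}=T$ by (1). (b) Let $C$ be a component of $G[I]$. Then $N(C)\subset V(\partial T)$, so $\partial c_C\subset\partial T$ by (2) and $(*)$, and $c_C=T$ by (1): every tet meets $C$. If there were two components, a tet would meet both, and they would be adjacent. A boundary vertex lies in a tet, and that tet has an interior vertex. (c) We have $\partial T\subset\mathrm{lk}(v)$. Both are closed connected surfaces, so they are equal. Hence $\partial c_{\{v\}}=\mathrm{lk}(v)=\partial T$ and $c_{\{v\}}=T$ by (1), and every vertex other than $v$ lies in $\mathrm{lk}(v)=\partial T$. If $I=\{v\}$, the hypothesis holds because every tet meets $I$. $\square$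

**Lemma 2.** Let $\emptyset\ne S\subset I$. Then $|N(S)|\ge4$. If $N(S)=\{a,b,c,d\}$, then all four triangles of $abcd$ are in $T$, $abcd\notin T$, and $\partial c_S=\partial(abcd)$.

*Proof.* In a 2-cycle every edge lies in an even number of triangles. On at most 3 vertices there is no nonzero 2-cycle. On 4 vertices each edge lies in only two possible triangles, so one triangle forces all four. Apply this to $\partial c_S$, using (2). If $abcd\in T$, injectivity of $\partial$ gives $c_S=\{abcd\}$, but the tets of $c_S$ meet $S$ and $abcd$ does not. $\square$

**Definition.** $T$ is *reducible* if some $\emptyset\ne S\subsetneq I$ has $|N(S)|=4$, and *irreducible* otherwise.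

*Example.* Let $T$ be $v*\partial(abcd)$ with the tet $vabc$ subdivided by a new vertex $s$. Then $I=\{v,s\}$, and $S=\{s\}$ has $N(S)=\{v,a,b,c\}$, so $T$ is reducible. The mesh $T_3$ is irreducible: $p$ and $q$ have five neighbors each.

## 4. Averaging out vertices, and signs of tetrahedra

Let $x$ be a convex combination map of $T$.

**Lemma 3 (elimination).** Let $\emptyset\ne S\subset I$. Given positive weights $\lambda$ at the vertices of $S$ and arbitrary positions of the vertices outside $S$, the equations at $S$ have exactly one solution. It has the form
$$x(v)=\sum_{n\in N(S)}\mu_{vn}\,x(n)\quad(v\in S),\qquad \mu_{vn}\ge0,\ \ \sum_n\mu_{vn}=1, \tag{3}$$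
and $\mu_{vn}>0$ if $n$ is adjacent to the component of $G[S]$ containing $v$.

*Proof.* Walk at random: from $s\in S$ step to $u$ with probability $\lambda_{su}$, and stop on leaving $S$. As $G$ is connected, from every $s$ the walk leaves $S$ within $|S|$ steps with positive probability, so it stops almost surely. Let $\mu_{vn}$ be the probability that the walk from $v$ stops at $n$. If $x$ satisfies the equations, $x(v)$ is the expected value of $x$ at the position after $k$ steps; $k\to\infty$ gives (3). Conversely, (3) defines a solution, by conditioning on the first step. The last statement holds since every path inside $S$ followed by a step to $n$ has positive probability. $\square$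

For $S=I$, Lemma 1(b) says that $N(I)=V(\partial T)$ and that all $\mu_{vn}$ are positive. Moreover $Q=\mathrm{conv}\,x(V(\partial T))$, since $\partial Q$ is the union of the triangles $x(t)$ and an extreme point of $Q$ can only be the image of a vertex. Hence
$$x(v)\in\mathrm{int}\,Q\quad\text{for all }v\in I,\qquad x(T)\subset Q. \tag{4}$$

**Orientation.** Let $[T]$ be the integral 3-chain with coefficients $\pm1$ on all tets, with boundary supported on $\partial T$, and with its sign chosen so that $x_*\partial[T]$ is $\partial Q$ with outward orientation. A tet $[p_0p_1p_2p_3]$ of $[T]$ is *positive* if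
$$\det\big(x(p_1)-x(p_0),\,x(p_2)-x(p_0),\,x(p_3)-x(p_0)\big)>0.$$
This means that the image is nondegenerate and that the face $[p_1p_2p_3]$ of $\partial[p_0p_1p_2p_3]$ is counterclockwise seen from the side away from $p_0$, that is, oriented outward.

**Lemma 4.** If $t\in\partial T$ and its tet is $v*t$ with $v\in I$, then $v*t$ is positive.

*Proof.* $x(t)$ is a nondegenerate triangle in $\partial Q$. A supporting plane at a relative interior point of $x(t)$ contains $x(t)$, so the plane of $x(t)$ supports $Q$. The orientation of $t$ in $\partial[T]$ is outward for $Q$, and $x(v)\in\mathrm{int}\,Q$ by (4) lies strictly on the inner side. $\square$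

**Lemma 5.** $x$ is an embedding if and only if all tets are positive.

*Proof.* By (4), $x$ maps $(T,\partial T)$ to $(Q,\partial Q)$. Its degree is 1, since $x|_{\partial T}$ has degree 1 and $\partial:H_3(T,\partial T)\to H_2(\partial T)$, $\partial:H_3(Q,\partial Q)\to H_2(\partial Q)$ are isomorphisms. A degenerate tet has coplanar vertex images, so its image is covered by the images of its faces. So a point $y\in\mathrm{int}\,Q$ off the image of the 2-skeleton has all its preimages inside nondegenerate tets, and their signs add up to 1. If all tets are positive, each such $y$ has exactly one preimage. The image of the 2-skeleton is nowhere dense; hence two tets cannot have overlapping interiors, and the tets cover $Q$. Conversely, in an embedding each such $y$ has at most one preimage, hence exactly one, of sign $+$. Every tet contains preimages of such points in its interior, so every tet is positive. $\square$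

## 5. Two moves that shrink a mesh

A natural plan is induction on $|I|$: remove an interior vertex by substituting its equation into the others, apply induction to the smaller mesh, and go back. Going down is easy. In $T_4$, substitute the equation of $p$ into that of $q$ and contract the edge $pq$. The result is a convex combination map of the cone $q*\partial T_4$, which has one interior vertex and is always embedded (Lemmas 1(c), 4, 5). Going back up, the tets of $T_4$ that meet $\partial T_4$ in a triangle are positive by Lemma 4. The plan stops at the tets $pqe_ie_{i+1}$ around the contracted edge: Section 1 shows that they can be inverted. In $T_3$ this cannot happen because the three equator vertices span a plane. So we allow the contraction only when the cap over which it happens is bounded by a 3-cycle, and we also allow cutting along four vertices, which span a tetrahedron.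

**Lemma 6 ($\alpha$-reduction).** Let $\emptyset\neq S\subsetneq I$, $N(S)=K=\{a,b,c,d\}$. Let $T''$ be the complex formed by the tets of $c_S$ and their faces. Let $T'$ consist of the simplices of $T$ without vertices in $S$, together with $abcd$. Then:

(a) $T''$ is a triangulated ball with boundary $\partial(abcd)$ and interior vertex set $S$; $T'$ is a triangulated ball with $\partial T'=\partial T$ and interior vertex set $I\setminus S$.

(b) $T',T''$ satisfy $(*)$ and have fewer interior vertices than $T$.

(c) $G(T')=G-S$, $G(T'')=G[S\cup K]$, $G=G(T')\cup G(T'')$, and these two graphs meet in the clique on $K$.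

*Proof.* Let $\Sigma=\partial(abcd)$, a subcomplex of $T$ by Lemma 2. By Moise's theorem $|T|$ is a PL ball, so we may regard it as a PL ball in $\mathbb R^3$ with connected complement. By Alexander's theorem the PL sphere $|\Sigma|$ bounds a PL ball $D$. The set $\mathbb R^3\setminus|T|$ is connected, unbounded and misses $\Sigma$, so it lies outside $D$, and $D\subset|T|$. Open tets miss $\Sigma$, so each lies inside or outside $D$, and $D$ is a union of tets. A triangle of $\Sigma$ has $D$ on exactly one side. A triangle not in $\Sigma$ has both sides in $D$ or both outside; it cannot be a boundary triangle of $T$ with relative interior in $\mathrm{int}\,D$, since $\mathrm{int}\,D$ is open and contained in $|T|$. So the set of tets in $D$ has boundary $\Sigma=\partial c_S$, and injectivity of $\partial$ gives $D=|c_S|$.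

The vertices of $c_S$ are $S\cup K$; those of $S$ are not on $\Sigma$, so they are interior to $D$. An open simplex with a vertex in $S$ misses the subcomplex $\Sigma$, so it lies in $\mathrm{int}\,D$. Conversely, a simplex whose interior lies in $\mathrm{int}\,D$ has a vertex in $S$: otherwise its vertices are in $K$, and it is a simplex of $\Sigma$ or $abcd\notin T$. So $T'$ arises from $T$ by replacing the ball $D$ by the tetrahedron $abcd$ with the same boundary. It is a simplicial complex, and a homeomorphism $|T|\to|T'|$ is the identity outside $\mathrm{int}\,D$, which misses $\partial T$. This proves (a). Triangles of $T'$ are triangles of $T$, and $\partial T'=\partial T$; triangles of $T''$ on $K$ are in $\Sigma$. This gives $(*)$; the numbers of interior vertices are $|I\setminus S|$ and $|S|$, both less than $|I|$. For (c): edges of $G$ either avoid $S$ or lie in a tet of $c_S$, and all edges on $K$ are in $\Sigma$. $\square$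

**Definition (cap).** A *cap* of $T$ consists of distinct $u,v\in I$, a 3-cycle $abc$ in $\partial T$ and one of the two discs $R\subset\partial T$ bounded by it, $R\ne\{abc\}$, such that $\mathrm{lk}(v)=R\cup\{uab,ubc,uca\}$. We write $R'$ for the other disc and $X$ for the set of inner vertices of $R$.

*Example.* In $T_3$, $v=p$, $u=q$, $abc=e_1e_2e_3$ and $R=\{\pi^+e_ie_{i+1}\}$ form a cap with $X=\{\pi^+\}$.

**Lemma 7 ($\beta$-reduction).** Let $u,v,abc,R$ be a cap.

(a) $N(v)=V(R)\cup\{u\}$; $N(y)\subset V(R)\cup\{v\}$ for $y\in X$, and all tets at $y$ contain $v$; $X\neq\emptyset$; the graph $G[V(R)]$ is the graph of $R$.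

(b) Replacing $\mathrm{star}(v)$ by $u*R$ gives a triangulated ball $T^*$ with $\partial T^*=\partial T$, satisfying $(*)$, with interior vertex set $I\setminus\{v\}$; $G(T^*)$ is $G$ with the edge $uv$ contracted.

(c) $I\setminus\{v\}$ is connected and $N(I\setminus\{v\})=\{v\}\cup V(R')$.

(d) $G=G[X\cup\{a,b,c,v\}]\cup K_5\cup(G-X-v)$ with $K_5$ on $\{a,b,c,u,v\}$. The pieces are glued along the cliques $\{a,b,c,v\}$ and $\{a,b,c,u\}$; $G[X\cup\{a,b,c\}]$ is planar, and $G-X-v\subset G(T^*)$.

*Proof.* (a) The first equality reads off the vertices of $\mathrm{lk}(v)$. For $y\in X$ all boundary triangles $t$ at $y$ are in $R\subset\mathrm{lk}(v)$, so $v*t\in T$. Hence the disc $\mathrm{lk}(y)$ contains the disc $v*\mathrm{lk}_R(y)$, and both have boundary $\mathrm{lk}_{\partial T}(y)=\mathrm{lk}_R(y)$. The sum of the two chains is a 2-cycle in a disc, hence $0$, so they are equal. So all tets at $y$ contain $v$, and the neighbors of $y$ are $v$ and its neighbors in $R$. If $X=\emptyset$, the disc $R$ has only the vertices $a,b,c$, so $R=\{abc\}$, which is excluded. An edge of $G[V(R)]$ with an end in $X$ is in $R$ by what we just proved, and $ab,bc,ca$ are in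 $R$.

(b) The cone $u*R$ is a ball with boundary $R\cup\{uab,ubc,uca\}=\mathrm{lk}(v)$, which is the boundary of the ball $\mathrm{star}(v)$. The interior simplices of $u*R$ are $u*\sigma$, where $\sigma\in R$ is not on the cycle $abc$. Such a $\sigma$ has a vertex in $X$. Indeed, vertices and edges within $\{a,b,c\}$ are on the cycle; and if $abc\in R$, all three edges of this triangle are boundary edges of $R$, and $R=\{abc\}$, which is excluded. As $u\in I$ and $u\ne v$, (a) gives $u\notin N(X)$, so $u*\sigma\notin T$. Hence $T^*$ is a simplicial complex in which a ball has been replaced by a ball with equal boundary, by a homeomorphism that is the identity elsewhere. So it is a ball with $\partial T^*=\partial T$ and interior vertices $I\setminus\{v\}$. New triangles contain $u\in I$, so $(*)$ holds. Going from $G$ to $G(T^*)$ we delete $v$ and join $u$ to $X$; as $N(v)=X\cup\{a,b,c,u\}$ and $a,b,c\in N(u)$, this is the contraction of $uv$.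

(c) By (a), $N(v)\cap I=\{u\}$, so $v$ is a leaf of the connected graph $G[I]$, and $I\setminus\{v\}$ is connected and adjacent to $v$. Vertices of $X$ have no interior neighbor except $v$. The vertices $a,b,c$ are adjacent to $u$. A boundary vertex outside $V(R)$ has an interior neighbor by Lemma 1(b), and it is not $v$. The boundary vertices outside $X$ are exactly $V(R')$.

(d) Edges at $X$ lie in $X\cup\{a,b,c,v\}$, the other edges at $v$ go to $a,b,c,u$, and the remaining edges are in $G-X-v$. The set $\{a,b,c,u,v\}$ is a clique by the form of $\mathrm{lk}(v)$. Planarity is the last statement of (a). $\square$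

**Definition (decomposable).** $T$ is *decomposable* if $|I|\le1$; or $T$ is reducible and for some $\alpha$-reduction both $T',T''$ are decomposable; or $T$ has a cap with $T^*$ decomposable.

For instance $T_3$ is decomposable: its $T^*$ is the cone $q*\partial T_3$.

**Lemma 8.** Let $G=G_1\cup G_2$ where $K=V(G_1)\cap V(G_2)$ is a clique in both. (a) If all branch sets of a model in $G$ meet $V(G_1)$, then their intersections with $V(G_1)$ form a model of the same graph in $G_1$. (b) If $G_1,G_2$ have no $K_6$-minor, neither has $G$.

*Proof.* (a) A path inside a branch set that leaves $V(G_1)$ and returns does so through two vertices of $K$, which are adjacent; so intersections stay connected. Suppose two branch sets are adjacent by an edge not in $G_1$. That edge is in $G_2$, and both sets contain a vertex of $G_2$ and a vertex of $G_1$; hence both meet $K$, and are adjacent in $K$. (b) In a $K_6$-model, sets missing $K$ lie in $G_1-K$ or $G_2-K$. Sets on different sides are not adjacent, so one side, say $G_2-K$, contains none, and (a) gives a model in $G_1$. $\square$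

**Lemma 9.** If $T$ is decomposable, $G$ has no $K_6$-minor. Moreover: if $T',T''$ come from an $\alpha$-reduction and their graphs have no $K_6$-minor, neither has $G$; if $T^*$ comes from a cap and $G(T^*)$ has no $K_6$-minor, neither has $G$.

*Proof.* For $\alpha$ this is Lemma 6(c) with Lemma 8(b). For $\beta$ use Lemma 7(d) with Lemma 8(b) twice: the pieces are planar plus the vertex $v$, a $K_5$, and a subgraph of $G(T^*)$. If $|I|\le1$, $G$ is $K_4$ or an apex graph (Lemma 1). The first statement follows by induction on $|I|$. $\square$

## 6. Positivity passes back through both moves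

**Proposition 10.** If $T$ is decomposable, every convex combination map $x$ of $T$ is an embedding.

The proof is by induction on $|I|$. If $I=\emptyset$, $T$ is a tet, $Q=x(T)$ is a nondegenerate tetrahedron, and the claim is clear. If $|I|=1$, then $T=v*\partial T$, and Lemmas 4 and 5 apply. Let $|I|\ge2$. By Lemma 5 we must show that all tets are positive.

**Step 1 ($\alpha$-reduction).** *This step treats the case that $T',T''$ of an $\alpha$-reduction are decomposable.* Use the notation of Lemma 6. For $w\in K\cap I$ substitute $x(s)=\sum_{k\in K}\mu_{sk}x(k)$ from (3) for all $s\in S\cap N(w)$ into the equation of $w$. The coefficient of $x(w)$ on the right becomes at most $\sum_{s\in S}\lambda_{ws}$. This is less than 1, because $w$ has neighbors in $K$. Solving for $x(w)$ gives strictly positive weights on $N(w)\setminus S=N_{T'}(w)$. Interior vertices outside $S\cup K$ have no neighbor in $S$. So $x$ restricted to $T'$ is a convex combination map of $T'$.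

Let $[c_S]$ be the part of $[T]$ on $c_S$. As $\partial c_S=\partial(abcd)$ mod 2, a triangle outside $\partial(abcd)$ lies in none or two tets of $c_S$, and in the second case the contributions to $\partial[c_S]$ cancel. So $\partial[c_S]$ is an integral cycle on $\partial(abcd)$ with coefficients $\pm1$, and $\partial[c_S]=\partial[abcd]$ for one orientation of $abcd$. The chain $[T]-[c_S]+[abcd]$ has the boundary of $[T]$; so it is $[T']$ with the correct sign. By induction all tets of $T'$ are positive. In particular $[abcd]$ is positive, so $\partial(abcd)$ is realized as the boundary of a nondegenerate tetrahedron, and $x$ restricted to $T''$ is a convex combination map of $T''$ with the weights $\lambda$, since $N(s)\subset S\cup K$ for $s\in S$. As $\partial[c_S]=\partial[abcd]$ is outward for $x(abcd)$, we have $[T'']=[c_S]$, and by induction all tets of $c_S$ are positive. So all tets of $T$ are positive.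

**Step 2 (going down through a cap).** *From here on $T$ has a cap $u,v,abc,R$ with $T^*$ decomposable, and this step settles all tets except those containing $uv$.* Substitute the equation of $v$, whose neighbors are $V(R)\cup\{u\}$, into that of $u$. The coefficient of $x(u)$ on the right is $\lambda_{uv}\lambda_{vu}<1$. Solving gives strictly positive weights on $(N(u)\setminus\{v\})\cup V(R)=N_{T^*}(u)$. No other interior vertex is adjacent to $v$. So $x$ restricted to $T^*$ is a convex combination map. Let $[c_v]$ be the part of $[T]$ on $\mathrm{star}(v)$. Its boundary is a cycle on $\mathrm{lk}(v)$ with coefficients $\pm1$, so the ball $u*R$ can be oriented with $\partial[u*R]=\partial[c_v]$, and $[T^*]=[T]-[c_v]+[u*R]$. By induction all tets of $T^*$ are positive; hence all tets of $T$ not containing $v$ are positive. The tets $v*t$ with $t\in R$ are positive by Lemma 4. There remain $uvab,uvbc,uvca$.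

**Step 3 (the direction of the edge $uv$).** *This step computes $x(v)-x(u)$.* By the equation of $v$,
$$x(v)=\lambda x(u)+(1-\lambda)y,\qquad 0<\lambda<1,$$
with $y$ a strictly positive combination of $x(V(R))$. Eliminating $I\setminus\{v\}$, which is connected with $N(I\setminus\{v\})=\{v\}\cup V(R')$ by Lemma 7(c), Lemma 3 gives
$$x(u)=\mu x(v)+(1-\mu)z,\qquad0<\mu<1,$$
with $z$ a strictly positive combination of $x(V(R'))$. Solving,
$$x(v)=\frac{(1-\lambda)y+\lambda(1-\mu)z}{1-\lambda\mu},\qquad x(u)=\frac{\mu(1-\lambda)y+(1-\mu)z}{1-\lambda\mu},$$
$$x(v)-x(u)=\kappa(y-z),\qquad\kappa=\frac{(1-\lambda)(1-\mu)}{1-\lambda\mu}>0. \tag{5}$$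

**Step 4 (the plane of $abc$).** *This step shows that $yz$ crosses the triangle $abc$ in the right direction; this is where we use that the cycle has three vertices.* Write $a,b,c$ also for their images. They are not collinear, because the 3-cycle is embedded by three segments. Let $\Delta=\mathrm{conv}(a,b,c)$ and let $H$ be its plane. Let $[R],[R']$ be the parts of $\partial[T]$ on $R,R'$ (outward orientation), and name $a,b,c$ so that $\partial[R]=[ab]+[bc]+[ca]$.

**Claim.** There are a unit normal $\nu$ of $H$ and an affine function $h$ with $H=\{h=0\}$, $\nabla h=\nu$, such that $h(y)\ge0\ge h(z)$, not both $0$; the segment $yz$ meets $H$ in a point $w\in\mathrm{relint}\,\Delta$; and $a,b,c$ are counterclockwise seen from the side of $\nu$.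

*Case 1: $H\cap\mathrm{int}\,Q\neq\emptyset$.* Then $H\cap\partial Q$ is the boundary curve of the convex polygon $H\cap Q$, and it contains the simple closed curve $ab\cup bc\cup ca$. A simple closed curve inside another one equals it, so $H\cap Q=\Delta$. The components of $\partial Q\setminus H$ are the open discs $x(\mathrm{int}\,R)$ and $x(\mathrm{int}\,R')$, one on each side of $H$; choose $h>0$ on $x(\mathrm{int}\,R)$. Both discs have inner vertices, for otherwise the disc would be $\Delta\subset H$. So $h\ge0$ on $x(V(R))$ with some strict inequality, and $h(y)>0$; likewise $h(z)<0$. The hull of $x(V(R))$ is three-dimensional, so $y$ is in its interior and hence in $\mathrm{int}\,Q$. Therefore the crossing point $w$ of $yz$ with $H$ lies in $H\cap\mathrm{int}\,Q=\mathrm{relint}\,\Delta$. The convex body $Q\cap\{h\ge0\}$ has boundary $x(R)\cup\Delta$, with outward normal $-\nu$ on $\Delta$. Its outwardly oriented boundary is a cycle, so $\partial[R]$ is minus the boundary of $\Delta$ oriented by $-\nu$, that is, the boundary of $\Delta$ oriented by $+\nu$.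

*Case 2: $H\cap\mathrm{int}\,Q=\emptyset$.* Then $\Delta\subset\partial Q$ is a disc bounded by the curve, so $\Delta=x(R)$ or $\Delta=x(R')$. Let $\Delta=x(R)$. Choose $h\le0$ on $Q$. Then $y\in\mathrm{relint}\,\Delta$, as it has positive weights on $a,b,c$. Some vertex of $R'$ is off $H$, since $Q$ is three-dimensional, so $h(z)<0$; put $w=y$. The outward normal on $\Delta=x(R)$ is $\nu$, so $\partial[R]$ is the boundary of $\Delta$ oriented by $+\nu$. Let $\Delta=x(R')$. Choose $h\ge0$ on $Q$. Then $z\in\mathrm{relint}\,\Delta$ and $h(y)>0$; put $w=z$. The outward normal on $\Delta=x(R')$ is $-\nu$, and $\partial[R]=-\partial[R']$; so again $\partial[R]$ is the boundary of $\Delta$ oriented by $+\nu$. This proves the claim.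

**Step 5 (the tets at $uv$).** *This step combines (5) and the claim.* We have $[c_v]=v*[L]$ with $[L]=\partial[c_v]$ a cycle on $\mathrm{lk}(v)$. Each $t\in R$ lies in no tet outside $c_v$, so $[L]$ extends $[R]$. Since $\partial([uab]+[ubc]+[uca])=[ab]+[bc]+[ca]=\partial[R]$, we get $[L]=[R]-[uab]-[ubc]-[uca]$. So $[T]$ contains $-[vuab]=[uvab]$, and likewise $[uvbc],[uvca]$. By (5), $x(u)$ lies on the line $yz$, and so does $w$, so $x(u)-w$ is a multiple of $y-z$ and
$$\det\big(x(v)-x(u),\,a-x(u),\,b-x(u)\big)=\kappa\,(y-z)\cdot\big((a-w)\times(b-w)\big)>0.$$
Indeed, as $w\in\mathrm{relint}\,\Delta$ and $a,b,c$ are counterclockwise from the side of $\nu$, $(a-w)\times(b-w)$ is a positive multiple of $\nu$, and $(y-z)\cdot\nu=h(y)-h(z)>0$. The same holds for $bc$ and $ca$. So all tets are positive. $\square$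

For Theorem A it remains to find one of the two moves in every mesh without a $K_6$-minor. This is pure combinatorics.

## 7. Separating 3-cycles when there is no $K_6$-minor

Let $I\neq\emptyset$. For $t\in\partial T$ let $\mathrm{ap}(t)$ be the fourth vertex of its tet; it is in $I$ by Lemma 1(b). For $S\subset I$ put $R_S=\{t\in\partial T:\mathrm{ap}(t)\in S\}$; clearly $V(R_S)\subset N(S)$. In $T_4$, $R_{\{p\}}$ is the upper half of the octahedron, $R_{\{q\}}$ the lower half, and $\partial R_{\{p\}}$ is the equator.

**Lemma 11.** (a) Let $I=A\sqcup B$ and let $rs$ be an edge of $\partial R_A=\partial R_B$. Then some tet is $pqrs$ with $p\in A$, $q\in B$; in particular $r,s\in N(A)\cap N(B)$. (b) Let $u\in I$ and let $J$ be a component of $G[I]-u$. Then $\partial c_J=R_J+u*\partial R_J$, and $R_J\ne\emptyset$.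

*Proof.* (a) $\mathrm{lk}(rs)$ is a path between the third vertices of the two boundary triangles at $rs$. For an inner vertex $w$ of the path $rsw\notin\partial T$, so $w\in I$ by $(*)$. Inner vertices exist, since every tet at $rs$ meets $I$; the first and the last are the apexes of the two boundary triangles. One apex is in $A$ and the other in $B$, so two consecutive inner vertices are in $A$ and $B$.

(b) $N(J)\subset\{u\}\cup V(\partial T)$. By (2) and $(*)$ a triangle of $\partial c_J$ without $u$ is in $\partial T$. A boundary triangle has only one tet and no vertex in $J$, so it is in $\partial c_J$ if and only if its apex is in $J$. So $\partial c_J=R_J+u*\gamma$ for a set $\gamma$ of edges. In the boundary of this 2-cycle the edges without $u$ are $\partial R_J+\gamma$, so $\gamma=\partial R_J$. If $R_J=\emptyset$, then $\partial c_J=0$, contradicting (2). $\square$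

**Lemma 12 (rooted $K_4$).** Let $\Sigma$ be a triangulated 2-sphere with distinct vertices $z_1,\dots,z_4$. Then $V(\Sigma)$ has a partition into four connected, pairwise adjacent sets, each containing exactly one $z_i$.

*Proof.* Induction on the number of vertices. For four vertices $\Sigma$ is the boundary of a tetrahedron. Let there be at least five, and pick $w\notin\{z_1,\dots,z_4\}$.

*Some edge at $w$ lies in no nonfacial 3-cycle.* Suppose not. Among the discs bounded by nonfacial 3-cycles through $w$ choose a disc $D$ with fewest triangles, bounded by $wrs$. If no edge at $w$ were interior to $D$, then $w$ would be in a single triangle of $D$, which would be $wrs$, a face; a contradiction. So there is an edge $wr'$ interior to $D$, and $r'$ is an inner vertex of $D$. By assumption $wr'$ lies in a nonfacial 3-cycle $wr's'$. As $s'$ is adjacent to the inner vertex $r'$, $s'\in D$, and the whole 3-cycle is in $D$. It bounds a disc properly contained in $D$, contradicting the choice of $D$.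

*Contracting such an edge $wr$ gives a triangulated sphere.* Let $k,l$ be the third vertices of the faces at $wr$; they are the only common neighbors of $w$ and $r$. So the path from $k$ to $l$ in $\mathrm{lk}(w)-r$ and the path from $k$ to $l$ in $\mathrm{lk}(r)-w$ share no inner vertex. They are not both the single edge $kl$, since then $\Sigma$ would have only the vertices $w,r,k,l$. Hence $\mathrm{star}(w)$ and $\mathrm{star}(r)$ meet exactly in the two faces at $wr$, and their union is a disc, bounded by the cycle formed by the two paths. Replace this disc by the cone from $r$ over the cycle; no other simplex contains $r$. This is a triangulated sphere whose graph is the contraction of $wr$ to $r$.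

By induction the new sphere has a partition for the same roots; adding $w$ to the set containing $r$ gives one for $\Sigma$. $\square$

Consider the following condition on $T$.

**(H1)** If $I=A\sqcup B$ with $A,B$ nonempty and connected, and some tet is $pqrs$ with $p\in A$, $q\in B$, $r,s\in V(\partial T)$, then $|N(A)\cap N(B)\cap V(\partial T)|\le3$.

The mesh $T_4$ violates it with $A=\{p\}$, $B=\{q\}$.

**Consequence (C1).** *Assume (H1), $I=A\sqcup B$, $A,B$ connected, $R_A,R_B\ne\emptyset$. Then $F=\partial R_A$ is a 3-cycle with $V(F)=N(A)\cap N(B)\cap V(\partial T)$; $R_A,R_B$ are the two discs of $\partial T$ bounded by $F$; $N(A)\cap V(\partial T)=V(R_A)$ and $N(B)\cap V(\partial T)=V(R_B)$.* Indeed $F\neq0$, as $R_A$ is neither empty nor all of $\partial T$. By Lemma 11(a), $V(F)\subset N(A)\cap N(B)\cap V(\partial T)$ and (H1) applies. So $F$ is a nonempty graph with even degrees on at most 3 vertices: a 3-cycle, and its vertices are all of $N(A)\cap N(B)\cap V(\partial T)$. The discs are clear. A boundary vertex in $N(A)$ but not in $V(R_A)$ is in $V(R_B)\subset N(B)$, hence in $V(F)\subset V(R_A)$, a contradiction. The same holds for $B$.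

**Definition (admissible pair).** Assume (H1). A pair $(u,J)$ is *admissible* if $u\in I$, $J$ is a component of $G[I]-u$, and $R_U\ne\emptyset$, where $U:=I\setminus J\ni u$.

In $T_3$ the pair $(q,\{p\})$ is admissible, with $U=\{q\}$.

Let $(u,J)$ be admissible. $U$ is connected, since the other components of $G[I]-u$ are attached to $u$, and $R_J\ne\emptyset$ by Lemma 11(b). So (C1) applies to $J,U$: a 3-cycle $abc$ in $\partial T$ bounds the discs $R_J$ and $R_U$, $N(J)\cap N(U)\cap V(\partial T)=\{a,b,c\}$, $N(J)\cap V(\partial T)=V(R_J)$, and $N(U)\cap V(\partial T)=V(R_U)$. By Lemma 11(b),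
$$\partial c_J=S_J:=R_J\cup\{uab,ubc,uca\},$$
a triangulated 2-sphere, and $N(J)=V(S_J)$ since $u\in N(J)$. We call $uab,ubc,uca$ the *$u$-faces*. The neighbors of $u$ in the graph of $S_J$ are $a,b,c$, so every 3-cycle of $S_J$ through $u$ bounds a $u$-face. Two facts about $S_J$ follow.

(6) *A triangle with all vertices in $V(S_J)$ that is a face of a tet of $c_J$ lies in $S_J$.* If it avoids $u$, it is in $\partial T$ by $(*)$ and its tet meets $J$, so it is in $R_J$. If it is $urs$, then $r,s\in N(J)\cap N(U)\cap V(\partial T)=\{a,b,c\}$.

Each $f\in S_J=\partial c_J$ is in exactly one tet of $c_J$; let $\mathrm{ap}_J(f)\in J$ be its fourth vertex. For $A\subset J$ put $S_A:=\{f\in S_J:\mathrm{ap}_J(f)\in A\}$; then $V(S_A)\subset N(A)$.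

(7) *If $J=A\sqcup B$ and $rs$ is an edge of $\partial S_A=\partial S_B$, some tet is $pqrs$ with $p\in A$, $q\in B$; so $r,s\in N(A)\cap N(B)\cap V(S_J)$.* Let $f=rst\in S_A$ be a face at $rs$. Follow $\mathrm{lk}(rs)$ from $t$ to $w_1=\mathrm{ap}_J(f)$ and on to $w_2,\dots$ As long as $w_i\in J$, the triangle $rsw_i$ is not in $\partial T$, so there is a next tet $rsw_iw_{i+1}$, and it is in $c_J$. The link is a path or a cycle through $t\notin J$, so the walk leaves $J$, for the first time at some $w_k$, $k\ge2$. Vertices of tets of $c_J$ are in $J\cup V(S_J)$, so $w_k\in V(S_J)$, and $rsw_k\in S_J$ by (6). If $w_k=t$, the walk has gone around a cycle of length $k\ge3$, and $f$ would be in the two tets $rstw_1$ and $rstw_{k-1}$ of $c_J$, a contradiction. So $rsw_k$ is the other face of $S_J$ at $rs$; it is in $S_B$, and its $\mathrm{ap}_J$ is $w_{k-1}\in B$. As $w_1\in A$, some consecutive $w_i,w_{i+1}$ are in $A$ and $B$.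

**(H2)** For each admissible $(u,J)$ and $J=A\sqcup B$ with $A,B$ connected and $S_A,S_B\ne\emptyset$: $|N(A)\cap N(B)\cap V(S_J)|\le3$.

**Consequence (C2).** *In this situation $\partial S_A$ is a 3-cycle, $S_A$ and $S_B$ are the two discs of $S_J$ bounded by it, $N(A)\cap V(S_J)=V(S_A)$ and $N(B)\cap V(S_J)=V(S_B)$.* The proof is that of (C1), with (7) in place of Lemma 11(a) and $S_J$ in place of $\partial T$.

**Lemma 13.** If $G$ has no $K_6$-minor and $I\ne\emptyset$, then (H1) and (H2) hold.

*Proof.* If (H1) fails, apply Lemma 12 in $\partial T$ to four vertices of $N(A)\cap N(B)\cap V(\partial T)$. The four sets, each containing a common neighbor of $A$ and $B$, together with $A$ and $B$, which are adjacent since $I$ is connected, form a $K_6$-model. If (H2) fails, do the same with $S_J$, whose graph is a subgraph of $G$ disjoint from $J=A\sqcup B$; $A$ and $B$ are adjacent since $J$ is connected. $\square$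

## 8. An irreducible mesh has a cap

**Proposition 14.** Let $T$ satisfy $(*)$, (H1), (H2), be irreducible, and $|I|\ge2$. Then $T$ has a cap.

*Proof.* Admissible pairs exist: take $t\in\partial T$, $u=\mathrm{ap}(t)$ and any component $J$ of $G[I]-u$; then $t\in R_U$. Choose $(u,J)$ admissible with $|J|$ minimal, and use the notation of Section 7.

If $\mathrm{ap}_J\equiv v$ is constant, then $\mathrm{lk}(v)\supset S_J$, and these closed connected surfaces are equal. If $R_J=\{abc\}$, then $N(v)=\{u,a,b,c\}$ contradicts irreducibility. So $R_J\neq\{abc\}$, and $u,v,abc,R_J$ is a cap. From now on let $\mathrm{ap}_J$ be nonconstant with image $P\subset J$, $|P|\ge2$; we look for a contradiction.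

**Step 1 (an apex of a $u$-face serves only that face).** *Let $v\in P$ be the apex of some $u$-face. Then that face is the only $f\in S_J$ with $\mathrm{ap}_J(f)=v$.* As $|J|\ge2$, there is a component $J'$ of $G[J]-v$. We have $N(J')\cap I\subset\{u,v\}$. If $u\notin N(J')$, then $J'$ is a component of $G[I]-v$, and $I\setminus J'\supset U$ gives $R_{I\setminus J'}\supset R_U\neq\emptyset$. So $(v,J')$ is admissible, contradicting minimality. Hence $u\in N(J')$.

Now $N(J')\subset\{v\}\cup V(S_J)$. By (2) and (6) the triangles of $\partial c_{J'}$ without $v$ are in $S_J$. A face $f\in S_J$ lies in only one tet of $c_J\supset c_{J'}$, so it is in $\partial c_{J'}$ if and only if $\mathrm{ap}_J(f)\in J'$. So $\partial c_{J'}=S_{J'}+v*\gamma$, and $\gamma=\partial S_{J'}$ as in Lemma 11(b). Since $\partial c_{J'}\ne0$, $S_{J'}\ne\emptyset$. The set $J\setminus J'$ is connected, and $S_{J\setminus J'}\neq\emptyset$ because $v\in P$. By (C2), $F=\partial S_{J'}$ is a 3-cycle, and $u\in N(J')\cap V(S_J)=V(S_{J'})$.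

If $u\notin V(F)$, then $u$ is an inner vertex of the disc $S_{J'}$, all $u$-faces are in $S_{J'}$, and $v$ is the apex of no $u$-face. If $u\in V(F)$, then $F$ bounds a $u$-face $urs$, and $S_{J'}$ or $S_{J\setminus J'}$ is $\{urs\}$. If $S_{J'}=\{urs\}$, then $N(J')\subset\{v\}\cup V(S_{J'})=\{v,u,r,s\}$, so $|N(J')|=4$ by Lemma 2, contradicting irreducibility. So $S_{J\setminus J'}=\{urs\}$, and $v\in J\setminus J'$ is the apex of exactly this face.

**Step 2 (four terminals, no two-two split).** By Step 1 the apexes $v_1,v_2,v_3$ of $uab,ubc,uca$ are distinct, and the apex $w$ of any face in $R_J$ differs from them. Fix such a $w$ and call $v_1,v_2,v_3,w$ *terminals*. *This step shows that there is no partition $J=A\sqcup B$ into connected sets with two terminals each.* Suppose there is; let $w,v_3\in B$ and $v_1,v_2\in A$, the other cases being symmetric. The edges $ua$ and $uc$ separate $uca\in S_B$ from $uab,ubc\in S_A$, so they are in $\partial S_A$. By (C2) $\partial S_A$ is the 3-cycle $uac$, and $S_B\ni uca$ is one of the two discs it bounds, so $S_B=\{uca\}$. But $S_B$ contains a face of $R_J$ with apex $w$, a contradiction.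

**Step 3 (a vertex separating the terminals).** *This step finds $z\in J$ such that the terminals $\neq z$ lie in different components of $G[J]-z$.* Let $Y$ be a spanning tree of $G[J]$. There is a vertex $z$ such that every component of $Y-z$ contains at most two terminals. To see this, start anywhere and, while some component has at least three, step to the neighbor in that component; an edge is never crossed back, since at most one terminal lies behind it, so the walk ends. A component $D$ of $Y-z$ with exactly two terminals would give the forbidden partition $D,\,J\setminus D$. So each component of $Y-z$ has at most one terminal.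

Suppose two terminals $\neq z$ lie in one component of $G[J]-z$. Then there are paths in $G[J]-z$ between different terminal-containing components of $Y-z$; take a shortest one over all such pairs, say from $D$ to $D'$. Its inner vertices lie in terminal-free components. Let $A_0$ be $D\cup D'$ together with the path, and let $B_0$ be $\{z\}$ together with the other terminal-containing components. These are disjoint and connected, and contain two terminals each. As $G[J]$ is connected, we can add the remaining vertices one at a time to an adjacent one of the two sets. This gives a partition forbidden by Step 2.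

**Step 4 (contradiction).** *A terminal cut off by $z$ produces a four-vertex neighborhood.* Some $v_k\ne z$, say $v_1$. Let $J''$ be the component of $G[J]-z$ containing $v_1$; it contains no other terminal. $J\setminus J''$ is connected, $uab\in S_{J''}$, and $ubc,uca\in S_{J\setminus J''}$. So $ua,ub\in\partial S_{J''}$. By (C2), $\partial S_{J''}$ is the 3-cycle $uab$ and $S_{J''}=\{uab\}$. Hence $N(J'')\subset\{z\}\cup V(S_{J''})=\{z,u,a,b\}$, and $|N(J'')|=4$ by Lemma 2, contradicting irreducibility. The other choices of $k$ are the same. $\square$

## 9. No $K_6$-minor implies decomposable: Theorem A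

**Lemma 15.** $G$ has no $K_6$-minor if and only if $T$ is decomposable.

*Proof.* "If" is Lemma 9. "Only if": induction on $|I|$, the case $|I|\le1$ being part of the definition. If $T$ is reducible, take any $\alpha$-reduction; $G(T')$ and $G(T'')$ are subgraphs of $G$, so $T',T''$ are decomposable by induction. If $T$ is irreducible and $|I|\ge2$, (H1) and (H2) hold by Lemma 13, and Proposition 14 gives a cap. $G(T^*)$ is a minor of $G$, so $T^*$ is decomposable by induction. $\square$

**Proof of Theorem A.** If $G$ has no $K_6$-minor, $T$ is decomposable by Lemma 15, and every convex combination map of $T$ is an embedding by Proposition 10. $\blacksquare$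

## 10. A $K_6$-minor lets a tetrahedron flip: Theorem B

In Theorem B, (i)$\Leftrightarrow$(iii) is Lemma 15, (i)$\Rightarrow$(ii) is Theorem A, and (ii)$\Rightarrow$(ii$'$) is trivial. It remains to prove (ii$'$)$\Rightarrow$(i). Write E for (ii$'$). We argue by induction, so we need that E passes down through the moves, and that E implies (H1) and (H2).

We use: a point is a convex combination of a finite set of points with *all* weights positive if and only if it is in the relative interior of their hull (Rockafellar, *Convex Analysis*, Thm 6.9). So, given the boundary condition, $x$ is a convex combination map if and only if $x(v)\in\mathrm{relint}\,\mathrm{conv}\,x(N(v))$ for all $v\in I$. Maps with strictly convex boundary exist: by Steinitz's theorem $\partial T$ is the boundary complex of a simplicial convex polytope, and for any positive weights Lemma 3 solves the equations at $I$.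

**Lemma 16.** If $T$ satisfies E, so do $T',T''$ of an $\alpha$-reduction and $T^*$ of a cap.

*Proof.* *For $T'$.* Let $x$ be a convex combination map of $T'$ with strictly convex boundary. Extend it to $S$ by Lemma 3 with arbitrary positive weights. For $w\in K\cap I$ let $P=x(N_{T'}(w))\supset x(K\setminus w)$. As $x(w)\in\mathrm{relint}\,\mathrm{conv}\,P$ and $x(S)\subset\mathrm{conv}\,x(K)\subset\mathrm{conv}\,P$, we get $\mathrm{conv}\,x(N_T(w))=\mathrm{conv}\,P$, and $x(w)$ is in its relative interior. The equations of the other vertices are unaffected. So the extension is a convex combination map of $T$, and by E and Lemma 5 all its tets are positive. The identity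
$$\det(p_1-p_0,p_2-p_0,p_3-p_0)=\det(p_1,p_2,p_3)-\det(p_0,p_2,p_3)+\det(p_0,p_1,p_3)-\det(p_0,p_1,p_2)$$
shows that the total signed volume of a chain depends only on its boundary. As $\partial[abcd]=\partial[c_S]$, the signed volume of $abcd$ is the sum of those of the tets of $c_S$, hence positive. So all tets of $[T']=[T]-[c_S]+[abcd]$ are positive, and Lemma 5 applies.

*For $T''$.* Let $x''$ be a convex combination map of $T''$. Take any convex combination map of $T'$ with strictly convex boundary; it is an embedding by E for $T'$, so $abcd$ is nondegenerate. Extend it to $S$ with the weights of $x''$. As before this is a convex combination map of $T$, and by uniqueness in Lemma 3 it is on $T''$ an affine image of $x''$. By E it is an embedding, so $x''$ is one.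

*For $T^*$.* Let $x$ be a convex combination map of $T^*$ with strictly convex boundary, and $x(u)=\sum_{n\in N_{T^*}(u)}\omega_nx(n)$ with $\omega_n>0$, $\sum\omega_n=1$. Put
$$m\,y=\sum_{n\in X}\omega_nx(n)+\tfrac12\sum_{n\in\{a,b,c\}}\omega_nx(n),\qquad m=\sum_{n\in X}\omega_n+\tfrac12\sum_{n\in\{a,b,c\}}\omega_n\in(0,1),$$
and $x(v)=\frac12(x(u)+y)$. This is a strictly positive convex combination of $N_T(v)=V(R)\cup\{u\}$. Let $r_0=x(u)-my$, a combination with positive coefficients, of total mass $1-m$, of all of $N_{T^*}(u)\setminus X$. Since $y=2x(v)-x(u)$,
$$(1+m)\,x(u)=2m\,x(v)+r_0 ,$$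
and $2m+(1-m)=1+m$; so $x(u)$ is a strictly positive convex combination of $\{v\}\cup(N_{T^*}(u)\setminus X)=N_T(u)$. The neighborhoods of the other interior vertices are the same in $T$ and $T^*$. So we have a convex combination map of $T$, and all its tets are positive by E. The tets of $T^*$ are tets of $T$, positive with the same orientation, or $u*t$ with $t\in R$; the latter are positive by Lemma 4 applied to $T^*$. $\square$

From now on fix a realization of $\partial T$ as the boundary of a simplicial convex polytope $Q$ with no four vertices coplanar: take one from Steinitz's theorem and perturb the vertices slightly, which does not change the combinatorial type. We identify boundary vertices with their positions.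

**Lemma 17 (clumps).** Let $I=A_1\sqcup\dots\sqcup A_k$ with $A_i$ connected and nonempty, and let $\alpha_1,\dots,\alpha_k\in\mathbb R^3$ be such that each $\alpha_i$ is a strictly positive convex combination of all the points of $N(A_i)\cap V(\partial T)$ and all $\alpha_j$ with $A_j$ adjacent to $A_i$. Then there are convex combination maps $x_\varepsilon$ with the given boundary such that $x_\varepsilon(v)\to\alpha_i$ for $v\in A_i$ as $\varepsilon\to0$.

*Proof.* Let $c_{i\beta}>0$ be the coefficients, where $\beta$ is a boundary vertex in $N(A_i)$ or an index $j$ of an adjacent class, and let $m_{i\beta}$ be the number of edges from $A_i$ to $\beta$. For $v\in A_i$ and a neighbor $n$ of $v$ put $k_{vn}=1$ if $n\in A_i$ and $k_{vn}=\varepsilon c_{i\beta}/m_{i\beta}$ if $n$ is in class $\beta$. Let $x_\varepsilon$ be the convex combination map with weights proportional to $k_{vn}$; it satisfies $\sum_nk_{vn}(x_\varepsilon(v)-x_\varepsilon(n))=0$ for $v\in I$, and has values in $Q$. Consider a limit point $x_0$ of $x_\varepsilon$ as $\varepsilon\to0$. For $v\in A_i$ we get $\sum_{n\in N(v)\cap A_i}(x_0(v)-x_0(n))=0$, so each coordinate of $x_0$ is constant on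 the connected set $A_i$ (look at a vertex where it is maximal); call the value $\xi_i$. Sum the equations over $v\in A_i$: the terms inside $A_i$ cancel. Divide by $\varepsilon$ and go to the limit: $\sum_\beta c_{i\beta}(\xi_i-\xi_\beta)=0$, where $\xi_\beta=\beta$ for boundary vertices. So $\xi_i=\sum_\beta c_{i\beta}\xi_\beta$. As $I$ is connected and adjacent to the boundary, this system has only one solution, by the maximum principle; $\alpha$ is a solution. So $\alpha$ is the only limit point. $\square$

Under E the maps $x_\varepsilon$ are embeddings, so all their tets are positive. Hence, if the limit points of the four vertices of a tet are affinely independent, their orientation is the one prescribed by $[T]$. Two choices of $\alpha$'s giving opposite orientations to the same tet will be called a *flip*. Thus *E excludes flips*. In $T_4$, with the classes $\{p\},\{q\}$ and $Q$ as in Section 1, the choice $\alpha_{1,2}=(0,0,\pm\delta)$ and the choice with the sign of $\delta$ changed are a flip of $pqe_1e_2$, for small $\delta>0$, since both points are interior to $\mathrm{conv}(e_1,\dots,e_4)$.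

**Lemma 18.** Let $I\neq\emptyset$. Then E implies (H1) and (H2).

*Proof of (H1).* Suppose $z_1,\dots,z_4$ are distinct points of $N(A)\cap N(B)\cap V(\partial T)$, and $pqrs$ is as in (H1). They span a tetrahedron. Let $o$ be a point in its interior off the line $rs$, and let $d$ be a vector with $\det(d,r-o,s-o)\neq0$. For small $\delta$ of either sign, $\alpha=o+\delta d$ for $A$ and $\beta=o-\delta d$ for $B$ are interior points of $\mathrm{conv}(z_1,\dots,z_4)$. So they are interior points of the hulls of their neighbor classes, and Lemma 17 applies. Since
$$\det(\beta-\alpha,\,r-\alpha,\,s-\alpha)=-2\delta\det(d,r-o,s-o)$$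
changes sign with $\delta$, this is a flip of $pqrs$.

*Proof of (H2).* Let $(u,J)$, $U$, $abc$, $A,B$ be as in (H2), put $Z=N(A)\cap N(B)\cap V(S_J)$, and suppose $|Z|\ge4$. As $S_A,S_B\ne\emptyset$, there is an edge $rs$ of $\partial S_A$, and (7) gives a tet $pqrs$ with $p\in A$, $q\in B$; so $r,s\in Z$, and $A,B$ are adjacent.

*Case I: $u\notin Z$.* As $u\in N(J)$, exactly one of $A,B$ is adjacent to $u$, say $A$. Then $I=(A\cup U)\sqcup B$ is a partition into connected sets, $r,s\in V(\partial T)$ because $r,s\in Z$, and $N(A\cup U)\cap N(B)\cap V(\partial T)\supset Z$ has at least four elements. With the tet $pqrs$ this violates (H1).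

*Case II: $u\in Z$.* Then $A,B,U$ are pairwise adjacent, and $I=A\sqcup B\sqcup U$. Recall $N(U)\cap V(\partial T)=V(R_U)$. The set $Z\setminus\{u\}$ consists of at least three boundary vertices.

*Case II.1: $R_U\ne\{abc\}$, or some three elements of $Z\setminus\{u\}$ form a set other than $\{a,b,c\}$.* Choose distinct $z_1,z_2,z_3\in Z\setminus\{u\}$, with $\{z_1,z_2,z_3\}\neq\{a,b,c\}$ if $R_U=\{abc\}$. Let $\Pi$ be their plane.

Choose $y_0\in\mathrm{relint}\,\mathrm{conv}\,V(R_U)$ off $\Pi$. This is possible: if $R_U\ne\{abc\}$, $V(R_U)$ has at least four points and the hull is three-dimensional; otherwise the plane of $abc$ differs from $\Pi$, since no four vertices are coplanar. Choose $x_0\in\mathrm{relint}\,\mathrm{conv}(z_1,z_2,z_3)$ such that the line $y_0x_0$ misses $a,b,c$. Each of $a,b,c$ differs from $y_0$ and excludes at most one point of $\Pi$, as $y_0\notin\Pi$. If $R_U=\{abc\}$, then $x_0$ is not in the plane of $abc$: this is a facet plane, and some $z_i\notin\{a,b,c\}$ lies strictly on one side of it. Put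
$$\omega_0=\tfrac13(2y_0+x_0),\qquad\alpha_0=\tfrac13(y_0+2x_0),\qquad\text{so}\quad \alpha_0=\tfrac12(\omega_0+x_0),\quad\omega_0=\tfrac12(y_0+\alpha_0).$$
As $\omega_0\notin\Pi$, $\alpha_0\in\mathrm{int}\,\mathrm{conv}(\omega_0,z_1,z_2,z_3)$. Also $\omega_0\in\mathrm{int}\,\mathrm{conv}(V(R_U)\cup\{\alpha_0\})$. If $\mathrm{conv}\,V(R_U)$ is three-dimensional, $y_0$ is interior to it; otherwise $y_0$ is in the relative interior of the triangle $abc$, and $\alpha_0$ is not in its plane.

For a direction $d$ and small $|\delta|$ put $\alpha=\alpha_0+\delta d$, $\beta=\alpha_0-\delta d$, $\omega=\omega_0$ for $A,B,U$. Then $\alpha,\beta\in\mathrm{int}\,\mathrm{conv}(\omega_0,z_1,z_2,z_3)$, and $\omega_0$ is interior to $\mathrm{conv}(V(R_U)\cup\{\alpha,\beta\})$, which contains $\alpha_0=\frac12(\alpha+\beta)$. So all three are interior points of the hulls of their neighbor classes, and Lemma 17 applies. Let $\rho,\sigma$ be the limit points of $r,s$: the vertices themselves if they are boundary vertices, and $\omega_0$ for $u$. We claim that $\alpha_0$ is not on the line $\rho\sigma$. If both are boundary vertices, $rs$ is an edge of $R_J$, so an edge of $Q$, and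 its line meets $Q$ only in $\partial Q$, while $\alpha_0\in\mathrm{int}\,Q$. If one is $\omega_0$, the other is in $\{a,b,c\}$, and the line $\alpha_0\omega_0$ is the line $y_0x_0$, which misses it. So we can choose $d$ with $\det(d,\rho-\alpha_0,\sigma-\alpha_0)\neq0$. As before $\det(\beta-\alpha,\rho-\alpha,\sigma-\alpha)=-2\delta\det(d,\rho-\alpha_0,\sigma-\alpha_0)$, and changing the sign of $\delta$ flips $pqrs$.

*Case II.2: $Z\setminus\{u\}=\{a,b,c\}$ and $R_U=\{abc\}$.* Then $V(R_J)=V(\partial T)$ and $R_J\neq\{abc\}$. By (7) the edges of $\partial S_A$ have both ends in $Z=\{u,a,b,c\}$, so none of them is an inner edge of the disc $R_J$ (edges within $\{a,b,c\}$ are on its boundary). So all faces of $R_J$ are in one of $S_A,S_B$, say in $S_B$. Then $V(\partial T)\subset V(S_B)\subset N(B)$, and $\emptyset\neq S_A\subset\{uab,ubc,uca\}$, say $uab\in S_A$; so there is a tet $p'uab$ with $p'\in A$. Take any $\beta\in\mathrm{int}\,Q$ for $B$ and any $\alpha,\omega\in\mathrm{int}\,\mathrm{conv}(a,b,c,\beta)$ for $A,U$. Lemma 17 applies: $N(B)\supset V(\partial T)$ and $\beta\in\mathrm{int}\,Q$; $N(A)\supset\{a,b,c\}$ and $A$ is adjacent to $B$; $N(U)\cap V(\partial T)=\{a,b,c\}$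 and $U$ is adjacent to $B$. The conditions are symmetric in $\alpha$ and $\omega$. Choosing $\alpha,\omega,a,b$ affinely independent and then interchanging $\alpha$ and $\omega$ flips $p'uab$. $\square$

**Proof of (ii$'$)$\Rightarrow$(i)**, by induction on $|I|$. If $|I|\le1$, $G$ is $K_4$ or an apex graph and has no $K_6$-minor. If $T$ is reducible, $T',T''$ satisfy E by Lemma 16, so their graphs have no $K_6$-minor by induction, and neither has $G$ by Lemma 9. If $T$ is irreducible and $|I|\ge2$, Lemma 18 and Proposition 14 give a cap. $T^*$ satisfies E by Lemma 16, $G(T^*)$ has no $K_6$-minor by induction, and neither has $G$ by Lemma 9. $\blacksquare$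

## 11. $K_{3,3,1}$-minors in decomposable meshes: Theorem C

Let $M=K_{3,3,1}$ have parts $\{p_1,p_2,p_3\}$, $\{q_1,q_2,q_3\}$, $\{w\}$. Deleting any vertex of $M$ leaves a graph containing $K_{3,3}$; for instance, without $p_1$ take $\{p_2,p_3,w\}$ against $\{q_1,q_2,q_3\}$. So apex graphs have no $M$-minor. Unlike $K_6$, $M$ has a 4-set, $\{q_1,q_2,q_3,w\}$, whose deletion disconnects it, so gluing along 4-cliques needs more care. The remedy is to remember, by an extra vertex, that something sits on the other side of the clique.

**Lemma 19.** Let $G=G_1\cup G_2$ with $V(G_1)\cap V(G_2)=K$ a 4-clique in both. Let $G_i^+$ be $G_i$ plus a new vertex adjacent to $K$. If $G$ has an $M$-minor, so has $G_1^+$ or $G_2^+$.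

*Proof.* Take a model. Branch sets missing $K$ lie in $G_1-K$ or in $G_2-K$. If one of these sides contains none, Lemma 8(a) gives a model in $G_1$ or $G_2$. Otherwise the at most 4 sets meeting $K$ correspond to a set of vertices of $M$ whose deletion disconnects $M$. The remaining at least 3 vertices induce a disconnected graph, so they do not include $w$ and lie in one part, say they are $p_1,p_2,p_3$. So exactly 4 sets meet $K$, each in one vertex: those of $q_1,q_2,q_3,w$. Up to naming, $p_1$ lies in $G_1-K$ and $p_2,p_3$ in $G_2-K$. In $G_2^+$ use the new vertex for $p_1$, the sets of $p_2,p_3$, and the other four sets intersected with $V(G_2)$. The latter are connected, since each meets $K$ in only one vertex, and pairwise adjacent in $K$. The new vertex is adjacent to all four, and edges from the sets of $p_2,p_3$ lie in $G_2$. $\square$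

**Lemma 20.** Let $\Gamma$ be $K_5$ on a set $C$ plus vertices $g_i$ ($i\in C$) with $N(g_i)=C\setminus\{i\}$. No subgraph of $\Gamma$ has an $M$-minor.

*Proof.* Otherwise the subgraph induced by $C$ and some of the $g_i$ has an $M$-minor; choose one with as few $g_i$ as possible. If no branch set equals $\{g_i\}$, then $g_i$ can be deleted: if it is in a larger branch set, that set contains a vertex of the clique $N(g_i)$, and connectivity and adjacencies persist through that clique. So each present $g_i$ is a branch set by itself. It has degree 4, so it represents some $p_k$ or $q_k$, and its four neighbors lie in four distinct branch sets, those of its four neighbors in $M$. There are 7 branch sets, so at least two $g$'s are present. They are pairwise nonadjacent, so they represent vertices of one part, say $p$'s. Let $g_i,g_j$ be two of them. Both $C\setminus\{i\}$ and $C\setminus\{j\}$ meet each of the sets of $q_1,q_2,q_3,w$ exactly once. The three elements of $C\setminus\{i,j\}$ occupy three of these sets, so $i$ and $j$ are both in the fourth, and $C$ is contained in these four sets. So the set of the third $p$ misses $C$, and is $\{g_l\}$ with $l\ne i,j$.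 But $i,j\in C\setminus\{l\}$ lie in the same set, a contradiction. $\square$

**Definition.** Let $\Theta$ be a set of tets of $T$; if $\partial T$ has exactly 4 vertices, the symbol $\infty$ may also belong to $\Theta$. Let $G_\Theta$ be $G$ plus, for each $\sigma\in\Theta$, a new vertex adjacent to the four vertices of $\sigma$ (to $V(\partial T)$ for $\sigma=\infty$).

*Example.* For $T=p*\partial(abcd)$ and $\Theta$ consisting of all four tets and $\infty$, $G_\Theta$ is $\Gamma$ with $C=\{p,a,b,c,d\}$.

**Proposition 21.** If $G$ has no $K_6$-minor, then $G_\Theta$ has no $M$-minor.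

*Proof.* Induction on $|I|$.

**Step 1 ($|I|\le1$).** *The base cases.* If $I=\emptyset$, $G_\Theta$ has at most 6 vertices. Let $T=p*\partial T$. If $\infty\notin\Theta$, then $G_\Theta-p$ is the graph of $\partial T$ with some vertices added in faces. It is planar, so $G_\Theta$ is an apex graph. If $\infty\in\Theta$, then $\partial T$ has 4 vertices, and $G_\Theta$ is a subgraph of $\Gamma$ with $C=V(T)$, as in the example.

**Step 2 ($T$ reducible).** *Here the extra vertices of Lemma 19 are again of the form allowed in $\Theta$.* With an $\alpha$-reduction, $G_\Theta=G_1\cup G_2$ over $K$, where $G_1=G(T')_{\Theta\setminus c_S}$ and $G_2=G(T'')_{\Theta\cap c_S}$ (the symbol $\infty$, if present, stays with $G_1$, as $\partial T'=\partial T$). Then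
$$G_1^+=G(T')_{(\Theta\setminus c_S)\cup\{abcd\}},\qquad G_2^+=G(T'')_{(\Theta\cap c_S)\cup\{\infty\}},$$
since $abcd$ is a tet of $T'$ and $\partial T''=\partial(abcd)$ has 4 vertices. $G(T')$ and $G(T'')$ are subgraphs of $G$, so by induction $G_1^+,G_2^+$ have no $M$-minor; by Lemma 19 neither has $G_\Theta$.

**Step 3 ($T$ irreducible, $|I|\ge2$: the symbol $\infty$ does not occur).** Lemma 13 and Proposition 14 give a cap $u,v,abc,R$. *This step shows that $\partial T$ has more than 4 vertices.* Suppose it has 4. As $X\ne\emptyset$, $V(R)=V(\partial T)$. Let $S=I\setminus\{u,v\}$. By Lemma 7(a) neither $v$ nor a vertex of $X$ is adjacent to $S$, so $N(S)\subset\{u,a,b,c\}$. If $S\ne\emptyset$, then $|N(S)|=4$ by Lemma 2, contradicting irreducibility. So $I=\{u,v\}$; then $N(u)\subset\{v,a,b,c\}$, so $|N(u)|=4$ by Lemma 2, again a contradiction. Hence $\infty\notin\Theta$.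

**Step 4 (splitting over $\{a,b,c,v\}$).** *This step cuts off the cap.* By Lemma 7(a) all tets with a vertex in $X$ are of the form $v*t$ with $t\in R$. So $G_\Theta=G_1\cup G_2$ over the 4-clique $\{a,b,c,v\}$, where $G_1$ is $G[X\cup\{a,b,c,v\}]$ with the added vertices for the tets $v*t\in\Theta$, $t\in R$, and $G_2$ is $G-X$ with the other added vertices. $G_1^+-v$ is the graph of $R$ with vertices added in some faces and in the outer face $abc$; it is planar. So $G_1^+$ is an apex graph and has no $M$-minor.

**Step 5 (splitting $G_2^+$ over $\{a,b,c,u\}$).** *This step reduces $G_2^+$ to $\Gamma$ and to $T^*$.* In $G-X$ the vertex $v$ has the neighbors $a,b,c,u$. So $G_2^+=G_3\cup G_4$ over the 4-clique $\{a,b,c,u\}$. Here $G_3$ is the $K_5$ on $\{a,b,c,u,v\}$ with the new vertex on $\{a,b,c,v\}$ and the added vertices for those of $uvab,uvbc,uvca$ that are in $\Theta$. $G_4$ is $G-X-v$ with the added vertices for the set $\Theta^*$ of tets of $\Theta$ not containing $v$. $G_3^+$ has one more vertex, on $\{a,b,c,u\}$, so it is a subgraph of $\Gamma$ with $C=\{a,b,c,u,v\}$, and has no $M$-minor by Lemma 20.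

We claim that $G_4^+$ is a minor of $G(T^*)_{\Theta^*}$. The tets of $\Theta^*$ are tets of $T^*$, and $G-X-v\subset G(T^*)$; the vertex on $\{a,b,c,u\}$ will be obtained by contracting $X$. In $T^*$ the vertex $u$ is adjacent to $X$. The triangle of $R$ at $ab$ has its third vertex in $X$, since $abc\notin R$; the same holds for $bc$ and $ca$, so $a,b,c$ are adjacent to $X$. Finally, $X$ is connected. Let $X'$ be a component of $G[X]$, and let $f$ be the set of triangles with a vertex in $X'$ in the triangulated sphere $R\cup\{abc\}$. An edge with an end in $X'$ has both its triangles in $f$. So the edges of $\partial f$ have both ends in $\{a,b,c\}$, and $\partial f$ is $0$ or the cycle $abc$. As $f$ is nonempty and does not contain $abc$, $\partial f\neq0$, so $f$ is one of the two discs bounded by $abc$, namely $R$. So every triangle of $R$ meets every component of $G[X]$, and there is only one component, since vertices of a triangle are adjacent. This proves the claim.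

$G(T^*)$ is a minor of $G$, so it has no $K_6$-minor, and $T^*$ has fewer interior vertices. By induction $G(T^*)_{\Theta^*}$ has no $M$-minor, so neither has $G_4^+$. Lemma 19 gives first that $G_2^+$ has no $M$-minor, and then, with Step 4, that $G_\Theta$ has none. $\square$

**Proof of Theorem C.** Take $\Theta=\emptyset$ in Proposition 21. $\blacksquare$
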